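# The random walk on the torus with inverse-square long edges mixes in order $\log n$ steps

## 1. The theorem at $r=2$ and what it says

Let $\mathbb T_n$ be the $n\times n$ torus grid with $N=n^2$ vertices and grid distance $d(u,v)=\mathrm{dist}(u,v)$. For $r\ge 0$ the random graph $G\sim\mathcal G_{n,r}$ keeps all grid edges and, independently for each pair $\{u,v\}$ with $d(u,v)>1$, adds $\{u,v\}$ as a long edge with probability $d(u,v)^{-r}/Z$, where $Z=\sum_{y:\,d(v,y)>1}d(v,y)^{-r}$. The lazy walk on $G$ stays put with probability $1/2$ at each step and otherwise moves to a uniform neighbour. Let $P$ be its transition matrix, $\pi$ its stationary law and $\lambda_2$ the second largest eigenvalue of $P$. Put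
$$t_{\rm mix}(\varepsilon)=\min\{t:\max_v\|P^t(v,\cdot)-\pi\|_{\rm TV}\le\varepsilon\},\qquad T_{\rm mix}=t_{\rm mix}(1/4),\qquad t_{\rm rel}=\frac1{1-\lambda_2}.$$

**Theorem 1.** Let $r=2$. There are absolute constants $0<c<C$ such that, for $n$ larger than an absolute constant, with probability $1-O(1/n)$ over $G\sim\mathcal G_{n,2}$:

1. $c\ln n\le T_{\rm mix}\le C\ln n$;
2. $c\ln n\le t_{\rm rel}\le C\ln n$, and $c\,\ln n\,\ln\frac1\varepsilon\le t_{\rm mix}(\varepsilon)\le C\,\ln n\,\ln\frac1\varepsilon$ for all $\varepsilon\in(0,\frac14]$. In particular there is no cutoff.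

The lower bounds hold with probability at least $1-e^{-n}$.

In plain words: take a large torus and give each vertex, on average, one extra edge, whose length $k$ has probability proportional to (number of targets at distance $k$) $\times\,k^{-2}$, that is, roughly proportional to $1/k$. How long does a random walker need to forget its starting point? The constant $Z$ does not depend on $v$, by symmetry, so the expected degree is $5$: four grid edges and one expected long edge. The walk is reversible with $\pi(v)=\deg(v)/\sum_z\deg(z)$, and by laziness all eigenvalues of $P$ are nonnegative.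

The question is posed by Martin E. Dyer, Andreas Galanis, Leslie Ann Goldberg, Mark Jerrum and Eric Vigoda in "Random Walks on Small World Networks", arXiv:1707.02467 (2017). The bounds to be compared are these: $T_{\rm mix}=\Theta(\log n)$ for $r<2$; $T_{\rm mix}=n^{\Omega(1)}$ for $r>2$; and at $r=2$, with high probability $T_{\rm mix}=O((\log n)^4)$, and with probability $1-O(1/n)$ also $T_{\rm mix}=\Omega(\log n)$. The problem asks for matching bounds at $r=2$, with the conjecture $T_{\rm mix}=\Theta((\log n)^2)$. Part 1 gives matching bounds at order $\log n$. Since $T_{\rm mix}/(\ln n)^2\le C/\ln n\to0$, the conjecture is false.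

A word on cutoff. A sequence of chains has cutoff if $t_{\rm mix}(\varepsilon)/t_{\rm mix}(1-\varepsilon)\to1$ for every fixed $\varepsilon\in(0,\frac12)$. Part 2 says that the time to reach accuracy $\varepsilon$ keeps growing like $\ln\frac1\varepsilon$ on the same scale $\ln n$, and this excludes cutoff.

Throughout, $C,c,c_1,\dots$ are positive absolute constants that may change from line to line when unnamed, and $n$ is as large as needed.

## 2. Inverse-square lengths, and the tools we quote

**Notation.** $V$ is the vertex set; $p_{uv}=d(u,v)^{-2}/Z$ for $d(u,v)>1$; $\mathrm{vol}(S)=\sum_{z\in S}\deg(z)$; $\partial S$ is the set of $G$-edges between $S$ and $S^c$; $e(S)$ is the number of $G$-edges inside $S$. "Connected" always means connected in $G$. We write $u\sim v$ for adjacency in $G$.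

There are at most $4k$ vertices at distance $k$ from a given vertex, exactly $4k$ if $1\le k<n/2$, and all distances are at most $n$. Let $m$ be the largest integer below $n/2$. Then $\sum_{k=2}^{m}\frac1k\ge\ln\frac{m+1}2\ge\ln\frac n4$, so $Z\ge4\ln n-4\ln4$. Also $Z\le\sum_{k=2}^n\frac4k\le4\ln n$. Hence
$$4\ln n-7\le Z\le4\ln n.\tag{1}$$

**Example (every dyadic scale gets the same share).** Let $\ell\ge2$ and $2\ell<n/2$. The expected number of long edges at $v$ of length in $(\ell,2\ell]$ is $\frac4Z\sum_{\ell<k\le2\ell}\frac1k$. The sum lies between $\frac7{12}$ and $\ln2$, so by (1) the expectation lies between $\frac1{2\ln n}$ and $\frac1{\ln n}$. In particular only about one vertex in $\ln n$ has a long edge whose length is comparable to $n$. This suggests that the walk must make order $\ln n$ steps before it can jump across the torus, and Section 3 turns this into a proof of the lower bound.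

How much long-edge mass can a set $S$ of $s$ vertices keep inside itself? Let $z\in V$ and $k_0=\lceil\sqrt s\rceil\le2\sqrt s$. The points of $S$ at distance at most $k_0$ from $z$ contribute at most $\sum_{k=2}^{k_0}4k\cdot k^{-2}\le4\ln k_0$ to $\sum_{w\in S,\,d(z,w)>1}d(z,w)^{-2}$, and the others at most $s/k_0^2\le1$. Since $4\ln k_0+1\le 2\ln s+4\ln 2+1\le2\ln s+4$,
$$\sum_{w\in S,\,d(z,w)>1}p_{zw}\le\frac{2\ln s+4}{4\ln n-7}.\tag{2}$$
For $s=N^\beta$ the right side is $\beta+o(1)$. So a long edge from any set of size $N^{\beta}$, $\beta<1$ fixed, leaves the set with probability bounded below. Keep this in mind for Lemma 1.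

**Tools.**

* **(PS)** Y. Peres and P. Sousi, *Mixing times are hitting times of large sets*, J. Theoret. Probab. 28 (2015), Thm 1.1 (see also R. Oliveira, Electron. J. Probab. 17 (2012)): for every $\alpha\in(0,\frac12)$ there is a universal $c_\alpha$ such that every finite irreducible lazy reversible chain satisfies $T_{\rm mix}\le c_\alpha\max\{E_x[T_A]:x,\ \pi(A)\ge\alpha\}$, where $T_A$ is the hitting time of $A$.
* **(LP)** Levin–Peres(–Wilmer), *Markov Chains and Mixing Times*, 2nd ed.: $t_{\rm mix}(\varepsilon)\ge(t_{\rm rel}-1)\ln\frac1{2\varepsilon}$ (Thm 12.5), and $t_{\rm mix}(2^{-k})\le k\,T_{\rm mix}$.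
* **(Ch)** Chernoff bounds for a sum $X$ of independent $[0,b]$-valued variables: $P(X\ge2\mu)\le e^{-\mu/(3b)}$ if $EX\le\mu$. For $b=1$: $P(X\ge k)\le(e\mu/k)^k$ if $EX\le\mu\le k$; and $P(X\le\mu/4)\le e^{-0.4\mu}$ if $X$ is a sum of independent indicators with $EX=\mu$.
* **(Fr)** Freedman's inequality (Ann. Probab. 1975): for a martingale with increments bounded by $\ell$ and total conditional variance at most $\mathcal V$, $P(M_{\rm end}-M_0\le-t)\le\exp\big(-\frac{t^2}{2(\mathcal V+\ell t)}\big)$.

## 3. The test function $\cos(2\pi z_1/n)$ and the lower bound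

**The torus alone, by hand.** Suppose there are no long edges. For $f(z)=\cos(2\pi z_1/n)$ the average of $f$ over the four neighbours of $z$ is $\frac12(1+\cos\frac{2\pi}n)f(z)$, so $Pf=\frac14(3+\cos\frac{2\pi}n)f$. Hence $1-\lambda_2\le\frac14(1-\cos\frac{2\pi}n)\le\frac{\pi^2}{2n^2}$ and $t_{\rm rel}\ge2n^2/\pi^2$. The long edges must bring this from order $n^2$ down to order $\ln n$. The same $f$ shows that they cannot do more.

**Step 1: the variance of $f$ on $G$.** We want it bounded below. We have $\sum f=0$ and $\sum f^2=N/2$, so $\sum_z(f(z)-a)^2\ge\sum_zf(z)^2$ for all real $a$. Since $\pi\ge4/\mathrm{vol}(V)$ pointwise,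
$$\mathrm{Var}_\pi(f)=\min_a\sum_z\pi(z)(f(z)-a)^2\ge\frac4{\mathrm{vol}(V)}\cdot\frac N2.$$

**Step 2: the Dirichlet form of $f$.** We want it bounded above. For a neighbour $v$ of $u$ we have $\pi(u)P(u,v)=\frac1{2\mathrm{vol}(V)}$, so $\mathcal E(f,f)=\frac1{2\mathrm{vol}(V)}\sum_{uv\in E(G)}(f(u)-f(v))^2$. As $|f(u)-f(v)|\le2\pi d(u,v)/n$, the $2N$ grid edges contribute at most $2N(2\pi/n)^2=8\pi^2$ to the sum. The contribution $D$ of the long edges is a sum of independent variables in $[0,4]$ with
$$ED\le\frac N{2Z}\sum_{k=2}^n\frac4k\Big(\frac{2\pi k}n\Big)^2=\frac N{2Z}\cdot\frac{16\pi^2}{n^2}\sum_{k=2}^nk\le\frac{8\pi^2N}Z.$$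
By (Ch) with $b=4$, $P(D\ge16\pi^2N/Z)\le\exp(-\frac{8\pi^2N}{12Z})\le e^{-n}$.

**Step 3: conclusion.** Outside this event of probability at most $e^{-n}$,
$$1-\lambda_2\le\frac{\mathcal E(f,f)}{\mathrm{Var}_\pi(f)}\le\frac{D+8\pi^2}{4N}\le\frac C{\ln n},$$
so $t_{\rm rel}\ge c\ln n$. For $\varepsilon\le\frac14$ we have $\ln\frac1\varepsilon\ge2\ln2$, hence $\ln\frac1{2\varepsilon}\ge\frac12\ln\frac1\varepsilon$, and (LP) gives $t_{\rm mix}(\varepsilon)\ge(t_{\rm rel}-1)\ln\frac1{2\varepsilon}\ge c'\ln n\ln\frac1\varepsilon$. With $\varepsilon=\frac14$ this bounds $T_{\rm mix}$ from below. All lower bounds of Theorem 1 are proved, with probability at least $1-e^{-n}$.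

## 4. Conductance loses a square; gluing two walks loses $\ln^2n$ and can win it back

**Conductance.** The first tool for an upper bound is the conductance $\Phi=\min_{\pi(S)\le1/2}\frac{|\partial S|}{2\mathrm{vol}(S)}$ with Cheeger's inequality $1-\lambda_2\ge\Phi^2/2$. Test it on $S=\{z:0\le z_1<n/2\}$. It has at most $2n$ grid edges in its boundary. For a displacement $(a,b)$ of length $k$ there are at most $|a|n\le kn$ vertices $u\in S$ with $u+(a,b)\notin S$, so the expected number of long edges in $\partial S$ is at most $\sum_{k=2}^n4k\cdot kn\cdot\frac{k^{-2}}Z\le\frac{4N}Z$. By (Ch) it is at most $8N/Z$ except with probability $e^{-4N/(3Z)}\le e^{-n}$. Both $S$ and $S^c$ have volume at least $4\cdot\frac{n-1}2n\ge N$, and one of them has $\pi\le\frac12$. So $\Phi\le\frac{2n+8N/Z}{2N}\le C/\ln n$. Even if one proved the matching bound $\Phi\ge c/\ln n$, Cheeger's inequality would give only $t_{\rm rel}=O(\ln^2n)$, and then $t_{\rm mix}(\varepsilon)\le t_{\rm rel}\ln\frac1{\varepsilon\min\pi}$ gives $O(\ln^3n)$. The approach stops at the square: half-torus cuts have conductance of order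 at most $1/\ln n$, and Cheeger's inequality squares that.

**Reformulation by hitting times.** Let $T$ be a large constant times $\ln n$ (fixed in Section 7), and kill the walk $X$ at an independent time $\zeta$ with $P(\zeta=t)=\frac1T(1-\frac1T)^t$, $t\ge0$. Put
$$\bar P=(1-\tfrac1T)P,\qquad\bar G=\sum_{t\ge0}\bar P^t .$$
Since $P(\zeta\ge t)=(1-\frac1T)^t$, we have $E[\zeta+1]=T$ and
$$P_x(X_\zeta=y)=\frac{\bar G(x,y)}T,\qquad\sum_y\bar G(x,y)=T,\qquad\deg(x)\bar G(x,y)=\deg(y)\bar G(y,x).\tag{3}$$
Suppose that for every $x$ there is a set $Y_x$ with $\mathrm{vol}(Y_x)=o(N)$ and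
$$\bar G(x,y)\ge c\,\frac{\ln n}N\deg y\qquad\text{for all }y\notin Y_x.\tag{4}$$
Then $X_\zeta$ lies in any given set $A$ with $\pi(A)\ge\frac14$ with probability bounded below, from every $x$, so $A$ is hit in expected time $O(\ln n)$, and (PS) gives $T_{\rm mix}=O(\ln n)$. The details are in Section 12. Everything now aims at (4).

**Gluing at one scale.** Take a set $D_x\ni x$ and a set $D_y\ni y$, run a walk from $x$ until it leaves $D_x$ at a vertex $u$, run a walk from $y$ until it leaves $D_y$ at $v$, reverse the second walk, and join $u$ to $v$ by an edge. Let $e(u),f(v)$ be the exit laws. By reversibility this produces walks from $x$ to $y$ of total $\bar P$-weight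
$$\sum_{(u,v)}e(u)\,1\{uv\in E(G)\}\,\frac{1-1/T}{2\deg u}\,f(v)\,\frac{\deg y}{\deg v}.$$
If only the pairs incident to $D_x\cup D_y$ have been looked at, the pair $uv$ is still random, and the only uniform lower bound for its probability is $n^{-2}/Z$, about
$$q=\frac1{4N\ln n}.$$
If we count each connecting edge with probability $q$, then, because all degrees are at least $4$, the expected weight is at most $q\deg y/32=\frac{\deg y}{128N\ln n}$. Compared with (4) this is too small by a factor $\ln^2n$.

**Many scales on both sides.** Now use a nested family of $K\asymp\ln n$ sets around $x$ and $K$ sets around $y$. There are $K^2$ pairs of scales, and $K^2q\asymp\frac{\ln n}N$ is exactly what (4) needs, provided that the same walk from $x$ to $y$ is not counted more than a bounded number of times. It can be counted repeatedly for two reasons.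

* The walk may cross several random edges that could serve as the connecting edge. The cure: keep only decompositions at the *first* such crossing.
* One crossing may serve many scales. For an arbitrary nested family $D_1\subset\dots\subset D_K$ containing $x$, with a neighbour $u\sim x$ outside $D_K$, the one-step walk $x\to u$ exits all $K$ sets at the same time. With such multiplicity on both sides, the factor $K^2$ would be lost again. The cure: choose the sets adaptively, by how likely the walk is to come out at $u$, so that a vertex $a$ can be the last vertex before exit for at most $\log_2(6\deg a)$ scales.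

What remains is to check that the walk leaves these sets in time $O(\ln n)$ (Sections 5 and 6), that the exit vertices have bounded degree at most scales (Section 8), and that the random sum concentrates (Section 11).

## 5. Volume, inner edges and boundary of connected sets

Set
$$M=1000,\qquad c_0=M^{-3},\qquad C_0=1000,\qquad\kappa_n=\frac{20\ln n}{\ln\ln n}.$$

**Example (why small and large sets need separate treatment).** Let $Q$ be an $m\times m$ grid square with $s=m^2\le\frac12\ln n$. The expected number of long edges incident to $Q$ is at most $s$, and $1-p\ge e^{-2p}$ for $p\le\frac12$, so with probability at least $e^{-2s}\ge\frac1n$ no long edge is incident to $Q$. There are $N$ positions for $Q$, so the expected number of such squares is at least $n$. They have $|\partial Q|=4\sqrt{|Q|}$, much less than a constant times $|Q|$. At the other end, the half torus of Section 4 has boundary $O(N/\ln n)$. Boundary proportional to size can be hoped for only between sizes of order $\ln n$ and a power $N^{\beta}$, $\beta<1$.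

**Lemma 1.** With probability $1-O(1/n)$:

* (P1) every connected $S$ with $|S|\ge\ln n$ has $\mathrm{vol}(S)\le46|S|$;
* (P2) every connected $S$ with $|S|\le C_0\ln n$ has $e(S)\le4|S|+\kappa_n$;
* (P3) every connected $S$ with $C_0\ln n\le|S|\le N^{0.97}$ has $|\partial S|\ge c_0|S|$.

A consequence of (P1): $G$ is connected, so a connected set with fewer than $\ln n$ vertices extends to a connected set of size $\lceil\ln n\rceil$. Hence
$$\mathrm{vol}(S)\le46\max(|S|,\lceil\ln n\rceil)\quad\text{for all connected }S,\tag{5}$$
and in particular the maximum degree is at most $46\lceil\ln n\rceil$.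

*Proof.*

**Step 1: counting trees, to have a union bound over connected sets.** Let $(S,\tau)$ be a set of size $s$ with a tree $\tau$ on vertex set $S$. We claim that the expected number of such pairs with $\tau\subset G$ is at most $N20^s$. Root the tree and order the children; this gives a root vertex ($N$ choices), a plane tree shape (at most $4^s$), and an injective placement of the nodes. The edges of $\tau$ are distinct pairs, so they are present independently, and the probability that all are present is the product of the individual probabilities. Summing over the place $w$ of each child of a vertex placed at $z$, one after the other, each child gives a factor at most $\sum_wP(zw\in G)=5$. The total is at most $N4^s5^{s-1}\le N20^s$. Moreover the pairs outside $\tau$ are independent of the event $\tau\subset G$.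

**Step 2: (P1), by a large deviation for incident edges.** Fix $(S,\tau)$ with $|S|=s\ge\ln n$, and condition on $\tau\subset G$. The number of long edges incident to $S$ and not in $\tau$ has mean at most $s$, so by (Ch) it is at least $20s$ with probability at most $(e/20)^{20s}\le e^{-39s}$. Otherwise $\mathrm{vol}(S)\le4s+2(s+20s)=46s$: each vertex has $4$ grid edges, and each of the fewer than $s$ long edges of $\tau$ and fewer than $20s$ others counts at most twice. By the union bound, (P1) fails with probability at most $\sum_{s\ge\ln n}N20^se^{-39s}=O(1/n)$.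

**Step 3: (P2), because few long edges fit into a tiny set.** Fix $(S,\tau)$ with $s\le C_0\ln n$, and condition on $\tau\subset G$. By (2) the mean number of long edges inside $S$ and not in $\tau$ is at most $\frac s2\cdot\frac{2\ln s+4}{4\ln n-7}\le\frac s2\cdot\frac{\ln\ln n}{\ln n}$. Let $k=\lceil\max(s,\kappa_n)\rceil$. By (Ch), the probability of at least $k$ such edges is at most
$$\Big(\frac{e}{k}\cdot\frac s2\cdot\frac{\ln\ln n}{\ln n}\Big)^k\le\Big(\frac{2\ln\ln n}{\ln n}\Big)^k\le e^{-\frac k2\ln\ln n},$$
the last step because $2\ln\ln n\le\sqrt{\ln n}$. Now $\frac k4\ln\ln n\ge5\ln n$ by the choice of $\kappa_n$, and $20^s\le e^{3s}\le e^{3k}\le e^{\frac k4\ln\ln n}$. So the union bound for fixed $s$ gives at most $N20^se^{-\frac k2\ln\ln n}\le e^{2\ln n-5\ln n}=n^{-3}$, and summing over $s\le C_0\ln n$ gives $O(1/n)$. Otherwise the number of these edges is an integer below $k$, hence below $\max(s,\kappa_n)\le s+\kappa_n$. Since there are at most $2s$ grid edges inside $S$, $e(S)\le2s+(s-1)+s+\kappa_n\le4s+\kappa_n$.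

**Step 4: (P3), a cheaper encoding of sets with small boundary.** For large sets the factor $20^s$ is too expensive, since the probability that $\partial S$ is small turns out to be only $e^{-0.008s}$. A set with small boundary has few degrees of freedom, and boxes make this precise. Split $\mathbb Z_n$ into cyclic intervals of lengths in $[M,2M)$. Their products are boxes with between $M^2$ and $4M^2$ vertices, each connected in the grid. Let $S$ be connected, $|S|=s$ in the range of (P3), and suppose $|\partial S|<c_0s$. Call a box *full* if it is contained in $S$ and *partial* if it meets both $S$ and $S^c$. A partial box contains a grid edge of $\partial S$, so there are fewer than $c_0s$ partial boxes; and there are at most $s/M^2$ full ones. The number $m$ of boxes that $S$ touches satisfies $m\le s/M^2+s/M^3\le2s/M^2$.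

*The structure.* As $S$ is connected, the touched boxes are connected to each other through edges of $G[S]$. Choose a rooted spanning tree of the touched boxes in which each tree edge is realized by a $G$-edge inside $S$, from a vertex of the parent box to a vertex of the child box. For fixed $m$, the expected number of such structures present in $G$ is at most $N4^m(20M^2)^{m-1}$: at most $N$ root boxes, at most $4^m$ plane tree shapes, and for each child at most $4M^2$ start vertices $z$ in the parent box, then a factor $\sum_wP(zw\in G)=5$ for the end vertex, which also determines the child box. Different tree edges join different pairs of boxes, so they use different vertex pairs and are independent.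

*The sets behind a structure.* Given the structure, the touched boxes are known. To recover $S$, choose which of them are partial ($2^m$ ways) and the trace of $S$ on each partial box ($2^{4M^2}$ ways for each of fewer than $c_0s$ boxes). So there are at most $2^m2^{4M^2c_0s}=2^{m+4s/M}$ possible $S$.

*The probability.* Fix a structure and a compatible $S$. The realized edges lie inside $S$, so the long edges from $S$ to $S^c$ are independent of them. By (2) and $\ln s\le0.97\cdot2\ln n$, their number has mean
$$\mu\ge\Big(1-\frac{3.88\ln n+4}{4\ln n-7}\Big)s\ge0.02s.$$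
Since $c_0s\le\mu/4$, (Ch) shows that the number is below $c_0s$ with probability at most $e^{-0.4\mu}\le e^{-0.008s}$.

*The sum.* Over the at most $s$ values of $m$, the expected number of bad pairs (structure, $S$) with $|S|=s$ is at most
$$sN\exp\Big(\frac{2s}{M^2}\ln(160M^2)+\frac{4\ln2}Ms-0.008s\Big)\le sNe^{-0.004s},$$
because $\frac2{M^2}\ln(160M^2)<0.0001$ and $\frac{4\ln2}M<0.0028$. The sum over $s\ge1000\ln n$ is $O(n^{-2}\ln n)=O(1/n)$. $\square$

## 6. Exit times from sets of size at most $N^{0.97}$

**Lemma 2.** If (P1)–(P3) hold, then $E_x[T_{R^c}]\le C_E\ln n$ for all $R\subset V$ with $|R|\le N^{0.97}$ and all $x\in R$, where $C_E$ is an absolute constant.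

The set $R$ need not be connected or nice in any way. The proof looks at the expected exit time as a height function and descends from $x$, level by level; each descent enlarges a connected set.

*Proof.*

**Step 1: the descent.** This step replaces the probabilistic statement by an isoperimetric one. Let $u(z)=E_z[T_{R^c}]<\infty$, so $u=0$ off $R$. For $z\in R$, $u=1+Pu$ reads $u(z)=1+\frac12u(z)+\frac1{2\deg z}\sum_{w\sim z}u(w)$, that is,
$$\sum_{w\sim z}(u(z)-u(w))=2\deg(z).$$
For $0\le r<u(x)$ let $S_r\ni x$ be the connected component containing $x$ of $\{u>r\}$. Then $S_r\subset R$, and $S_r$ grows as $r$ decreases. If $zw\in\partial S_r$ with $z\in S_r\not\ni w$, then $u(w)\le r<u(z)$, for otherwise $w$ would belong to the component. Summing over $z\in S=S_r$, the edges inside $S$ cancel, and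
$$\sum_{zw\in\partial S}(u(z)-u(w))=2\,\mathrm{vol}(S)\qquad\text{with all terms positive.}$$
Let $F\subset\partial S$ be nonempty. At least half of the edges of $F$ satisfy $u(z)-u(w)\le4\,\mathrm{vol}(S)/|F|$, since otherwise the terms of $F$ alone would add up to more than $2\,\mathrm{vol}(S)$. For these edges, $u(w)>r':=r-4\,\mathrm{vol}(S)/|F|$. If $r'\ge0$, all these $w$ belong to $S_{r'}$, because $w$ is adjacent to $z\in S_r\subset S_{r'}$. Passing from $r$ to $r'$ is a *step* with *drop* $4\,\mathrm{vol}(S)/|F|$.

If $u(x)\le1$ there is nothing to prove. Otherwise start at $r=u(x)-1$ and make steps until the level is negative. Note that $\partial S\ne\emptyset$, as $S\subset R\ne V$ and $G$ is connected; in each case below a nonempty $F$ is named. Every step that does not end the procedure adds a vertex to $S\subset R$, so the procedure ends, and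
$$u(x)\le1+\sum\text{drops}.$$
Write $s=|S|$ and $v=\mathrm{vol}(S)$. Both are nondecreasing along the procedure, so a stage with $s<C_0\ln n$ (Stage A) is followed by one with $C_0\ln n\le s\le N^{0.97}$ (Stage B).

**Step 2: Stage A with large volume.** Here the long edges help. By (5), $v\le46C_0\ln n$ throughout Stage A. Suppose $v\ge4(4s+\kappa_n)$. Then $|\partial S|=v-2e(S)\ge v/2$ by (P2). Take $F=\partial S$. The drop is at most $8$. If the procedure continues, at least $|F|/2\ge v/4$ edges lead to new vertices, and these vertices have total degree at least the number of those edges, so $v$ grows by a factor at least $\frac54$. As $v\le46C_0\ln n$, there are $O(\ln\ln n)$ such steps, with total drop $O(\ln\ln n)$.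

**Step 3: Stage A with small volume.** Here $S$ may look like the isolated square of Section 5, and only grid edges are available; we afford the exit time because $s=O(\ln n)$. Suppose $v<16s+4\kappa_n$, and let $F$ be the set of grid edges in $\partial S$. As $s<n$, no row or column is full, so each occupied row and each occupied column contains at least two edges of $F$. If $S$ occupies $a$ rows and $b$ columns, then $s\le ab$ and $|F|\ge2a+2b\ge4\sqrt{ab}\ge4\sqrt s$. So the drop is at most $\frac v{\sqrt s}\le16\sqrt s+\frac{4\kappa_n}{\sqrt s}$. If the procedure continues, at least $|F|/2$ edges lead to new vertices and a vertex has only $4$ grid edges, so at least $|F|/8\ge\sqrt s/2$ new vertices are added.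

Consider the steps of this kind made while $s\in[2^j,2^{j+1})$. If there are $k$ of them, the first $k-1$ add at least $(k-1)2^{j/2}/2$ vertices in total without leaving the range, so $(k-1)2^{j/2}/2<2^j$ and $k\le2\cdot2^{j/2}+1\le3\cdot2^{j/2}$. Their total drop is at most
$$3\cdot2^{j/2}\Big(16\sqrt2\cdot2^{j/2}+\frac{4\kappa_n}{2^{j/2}}\Big)\le68\cdot2^j+12\kappa_n.$$
Summing over $j$ with $2^j\le C_0\ln n$ gives $O(\ln n)+O(\kappa_n\ln\ln n)=O(\ln n)$. This is why (P2) may afford the error $\kappa_n$ of order $\ln n/\ln\ln n$.

**Step 4: Stage B.** Here the set expands. By (P1) and (P3), $|\partial S|\ge c_0s\ge\frac{c_0}{46}v$. With $F=\partial S$ the drop is at most $184/c_0$, and if the procedure continues, $v$ grows by a factor at least $1+\frac{c_0}{92}$. Since $v\le46N^{0.97}$, there are $O(\ln n)$ such steps, each of bounded drop.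

Altogether $u(x)\le1+O(\ln\ln n)+O(\ln n)+O(\ln n)\le C_E\ln n$. $\square$

## 7. The sets $D_\theta(x)$, grown by the walk itself

Fix $T=\lceil8C_E\ln n\rceil$ and use the killing time $\zeta$ and the notation of (3). "Visit $u$" means $X_t=u$ for some $t\le\zeta$.

**Definition.** For $x\in D\subset V$ and $u\notin D$ let
$$e_D^x(u)=P_x(\tau_D\le\zeta,\ X_{\tau_D}=u),$$
where $\tau_D$ is the exit time from $D$. This quantity depends only on the status of the pairs incident to $D$, because the walk before $\tau_D$ only steps from vertices of $D$. It is monotone in the set: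
$$D\subset D'\not\ni u\ \Longrightarrow\ e_{D'}^x(u)\ge e_D^x(u),\tag{6}$$
since a path that first leaves $D$ at $u$ also first leaves $D'$ at $u$.

**Definition.** For $\theta\in(0,1)$, the set $D_\theta(x)$ is obtained as follows: start with $D=\{x\}$ and add vertices $u\notin D$ with $e_D^x(u)\ge\theta$, one at a time, as long as there are any.

The result does not depend on the order. Suppose two runs end in $D$ and $D'$ with $D\not\subset D'$. Let $u$ be the first vertex added in the first run that is not in $D'$, and let $D''\subset D'$ be the set to which it was added. By (6), $e_{D'}^x(u)\ge e_{D''}^x(u)\ge\theta$, so the second run had not stopped, a contradiction. The same argument gives $D_\theta(x)\subset D_{\theta'}(x)$ for $\theta\ge\theta'$.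

**Example.** Start with $D=\{x\}$, put $h=1-\frac1T$ and $k=\deg x$. For a neighbour $u$ of $x$,
$$e_{\{x\}}^x(u)=\sum_{j\ge0}\Big(\frac h2\Big)^j\frac h{2k}=\frac h{k(2-h)}=\frac{T-1}{k(T+1)} .$$
If $\theta>\frac{T-1}{k(T+1)}$ then $D_\theta(x)=\{x\}$. If $\theta\le\frac{T-1}{k(T+1)}$, then every neighbour of $x$ gets added: after some of them are in, the value at each remaining neighbour has not dropped, by (6).

We need five properties. Write $D_\theta=D_\theta(x)$.

* **(a)** If $u\in D_\theta$ then $P_x(\text{visit }u)\ge\theta$; consequently $|D_\theta|\le T/\theta$. *Proof:* for $u\neq x$ this is the condition under which $u$ was added, and $x$ is visited with probability $1$. Then use $\sum_uP_x(\text{visit }u)\le E[\zeta+1]=T$.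
* **(b)** $e^x_{D_\theta}(u)<\theta$ for all $u\notin D_\theta$, since the run stopped.
* **(c)** If $a\in D_\theta$ and $u\sim a$, then $u\in D_{\theta'}$ for $\theta'=\theta/(3\deg a)$. *Proof:* suppose $u\notin D_{\theta'}$. When $a$ was added (trivially if $a=x$), the walk reached $a$, before killing, through vertices of $D_\theta\subset D_{\theta'}$ with probability at least $\theta$. It then survives and steps to $u$ with probability at least $(1-\frac1T)\frac1{2\deg a}\ge\frac1{3\deg a}$. So $e_{D_{\theta'}}^x(u)\ge\theta'$, which contradicts (b).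
* **(d)** For a fixed set $D$, the event $\{D_\theta(x)=D\}$ is determined by the pairs incident to $D$. *Proof:* $D_\theta(x)=D$ if and only if the procedure restricted to adding vertices of $D$ reaches $D$, and $e_D^x(u)<\theta$ for all $u\notin D$. Only quantities $e_{D''}^x$ with $D''\subset D$ occur.
* **(e)** If the conclusion of Lemma 2 holds and $|D|\le N^{0.97}$, then $P_x(\tau_D>\zeta)\le\frac18$. *Proof:* $P_x(\tau_D>\zeta)=E_x[1-(1-\frac1T)^{\tau_D}]\le E_x[\tau_D]/T\le C_E\ln n/T\le\frac18$.

**The scales.** Let $i_0=\lceil0.85\log_2N\rceil$, $K=\lfloor0.05\ln n\rfloor$, $I=\{i_0+1,\dots,i_0+K\}$, and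
$$\theta_i=2^{-i},\quad D_i(x)=D_{\theta_i}(x),\quad s_i=\tau_{D_i(x)},\quad e_i^x=e^x_{D_i(x)},\quad\theta=2^{-i_0}.$$
As $2^K\le N^{0.018}$, for $i\in I$ we have $N^{-0.9}\le\theta_i\le\theta\le N^{-0.85}$, and by (a) $|D_i(x)|\le TN^{0.9}\le N^{0.97}$. So (e) applies to every $D_i(x)$. Both $D_i(x)$ and $s_i$ are nondecreasing in $i$. By (b), $e_i^x<\theta_i\le\theta$: the exit laws are spread over at least order $N^{0.85}$ vertices.

## 8. How often one vertex can be the last before exit

**Bounded multiplicity for every path.** Take a path of the walk from $x$, killed at $\zeta$, and a vertex $a$. Then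
$$\#\{i\in I:\ s_i\le\zeta,\ X_{s_i-1}=a\}\le\log_2(6\deg a).\tag{7}$$
Indeed, let $i_1$ be the smallest index in this set (if any). Then $a\in D_{i_1}(x)$. For any other index $i$ of the set, $i\ge i_1$, $X_{s_i}\sim a$ and $X_{s_i}\notin D_i(x)$. By (c), $X_{s_i}\in D_{\theta'}(x)$ with $\theta'=\theta_{i_1}/(3\deg a)$. So $D_{\theta'}(x)\not\subset D_i(x)$, hence $\theta_i>\theta'$, that is, $2^{i-i_1}<3\deg a$. The number of integers $i-i_1\ge0$ with this property is at most $\log_2(3\deg a)+1=\log_2(6\deg a)$. For instance, a vertex of degree $4$ can be the last one before exit for at most $4$ scales, since $\log_224<5$. This is a statement about each individual path: no probability is involved, and no property of $G$ from Lemma 1.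

The steps of the glued walk cost $\frac1{\deg u}$ and $\frac1{\deg v}$, so we want exits at vertices of bounded degree.

**Lemma 3.** Assume (P1). There is an absolute constant $\Delta$ such that for every $x$ the number of $i\in I$ with
$$P_x\big(s_i\le\zeta,\ \max(\deg X_{s_i-1},\deg X_{s_i})>\Delta\big)>\tfrac18$$
is at most $K/8$.

*Proof.*

**Step 1: the range has small volume.** Let $S$ be the range of $X_0,\dots,X_\zeta$. It is connected and has at most $\zeta+1$ vertices, so $\mathrm{vol}(S)\le46(\zeta+1+\lceil\ln n\rceil)$ by (5).

**Step 2: along one path, count the scales with a high-degree exit.** Since $\log_2(6d)/d$ is decreasing for $d\ge1$, a vertex $a$ with $\deg a>\Delta$ satisfies $\log_2(6\deg a)\le\frac{\log_2(6\Delta)}\Delta\deg a$. By (7), the number of $i$ with $s_i\le\zeta$ and $\deg X_{s_i-1}>\Delta$ is at most $\sum_{a\in S,\deg a>\Delta}\log_2(6\deg a)\le\frac{\log_2(6\Delta)}\Delta\mathrm{vol}(S)$.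

Next, count the $i$ with $\deg X_{s_i-1}\le\Delta$ and $\deg X_{s_i}>\Delta$. If $X_{s_i}=u$, then $s_i$ is the first visit time of $u$, because $u\notin D_i(x)$ and all earlier positions are in $D_i(x)$. So all $i$ with $X_{s_i}=u$ share the same predecessor, and if its degree is at most $\Delta$, (7) allows at most $\log_2(6\Delta)$ such $i$. Summing over $u\in S$ with $\deg u>\Delta$ (of which there are at most $\mathrm{vol}(S)/\Delta$) gives again at most $\frac{\log_2(6\Delta)}\Delta\mathrm{vol}(S)$.

**Step 3: average.** The number of $i$ with $s_i\le\zeta$ and one of the two degrees above $\Delta$ is at most $\frac{2\log_2(6\Delta)}\Delta\mathrm{vol}(S)$. As $E[\zeta+1]=T=O(\ln n)$, its expectation is at most $C\frac{\log_2(6\Delta)}\Delta\ln n\le K/64$ if $\Delta$ is a large absolute constant. So the probabilities in the lemma sum to at most $K/64$ over $i\in I$, and at most $K/8$ of them exceed $\frac18$. $\square$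

Fix this $\Delta$ and put $\kappa=\log_2(6\Delta)$. By (7), *at most $\kappa$ indices $i$ share one and the same exit time $s_i\leq \zeta$ if the predecessor $X_{s_i-1}$ has degree at most $\Delta$*.

## 9. Special edges, and exits before the first special crossing

**Sprinkling.** The connecting edges should be simple random objects, so we separate a uniform part of the randomness. With $q=\frac1{4N\ln n}$ as in Section 4, $p_{uv}\ge n^{-2}/Z\ge q$ for all pairs with $d(u,v)>1$. Realize the long edges as follows: $uv\in E(G)$ if and only if $B_{uv}=1$ or $B'_{uv}=1$, where all variables are independent, $B_{uv}\sim\mathrm{Ber}(q)$, and $P(B'_{uv}=1)$ is chosen so that $1-(1-q)(1-P(B'_{uv}=1))=p_{uv}$. Edges with $B_{uv}=1$ are called *special*. They are rare: the expected number of special edges at a vertex is at most $Nq=\frac1{4\ln n}$. For a pair at distance $2$, $q$ is a tiny part of $p_{uv}=\frac1{4Z}$; for a pair at distance of order $n$, $q$ and $p_{uv}$ are of the same order.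

By (d), given $D_i(x)=D$ and all $(B,B')$ on pairs incident to $D$, the variables on pairs inside $V\setminus D$ keep their law. The same holds given $D_i(x)=D_1$, $D_{i'}(y)=D_2$ and all variables on pairs incident to $D=D_1\cup D_2$.

**Definition.** For the killed walk from $x$ and $i\in I$, let $\mathcal C_i$ be the event that $s_i+1\le\zeta$, $X_{s_i+1}\notin D_i(x)$, and the step $X_{s_i}\to X_{s_i+1}$ uses a special edge.

In words: right after its exit from $D_i(x)$ the walk takes a special edge between two vertices outside $D_i(x)$. These are the crossings at which we glue. We shall keep only the first one along a walk, and for this to cost little, a crossing must be unlikely.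

**Lemma 4.** With probability $1-O(1/n)$, for all $x$: $P_x\big(\bigcup_{i\in I}\mathcal C_i\big)\le\frac18$.

*Proof.* Fix $x,i$; condition on $D_i(x)=D$ and on all pairs incident to $D$. Then $e_i^x$ is fixed, and
$$P_x(\mathcal C_i)\le\sum_{\{u,v\}\subset V\setminus D,\ d(u,v)>1}(e_i^x(u)+e_i^x(v))B_{uv}.$$
The right side is a sum of independent variables. By (b) the weights are at most $2\theta$, and the mean is at most $qN\sum_ue_i^x(u)\le qN=\frac1{4\ln n}$. By (Ch) with $b=2\theta$, the sum exceeds $\frac1{2\ln n}$ with probability at most $\exp(-\frac1{24\theta\ln n})\le e^{-N^{0.8}}$. Take the union over the $NK$ choices of $x,i$. Outside this event, $\sum_{i\in I}P_x(\mathcal C_i)\le\frac K{2\ln n}\le0.025\le\frac18$. $\square$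

**Definition.** Let
$$\hat e_i^x(u)=P_x\big(s_i\le\zeta,\ X_{s_i}=u,\ \deg X_{s_i-1}\le\Delta,\ \text{no }\mathcal C_{i''}\ (i''\in I)\text{ occurs with }s_{i''}<s_i\big),$$
$$f_{i'}^y(v)=P_y\big(s_{i'}\le\zeta,\ X_{s_{i'}}=v,\ \deg X_{s_{i'}-1}\le\Delta\big)\quad\text{(with the sets }D_{i'}(y)).$$
Clearly $\hat e_i^x\le e_i^x$ and $f_{i'}^y\le e_{i'}^y$.

**What these quantities depend on.** For Lemma 6 we need that *$\hat e_i^x$ is determined by the pairs incident to $D_i(x)$, and $f_{i'}^y$ by the pairs incident to $D_{i'}(y)$*. For $f$ this is clear: the walk up to $s_{i'}$ steps only from vertices of $D_{i'}(y)$, and the degree that occurs is that of a vertex of $D_{i'}(y)$. For $\hat e$, suppose $s_{i''}<s_i\le\zeta$. Then $i''<i$, $D_{i''}(x)\subset D_i(x)$, $X_{s_{i''}}\in D_i(x)$ and $s_{i''}+1\le s_i$. So whether $\mathcal C_{i''}$ occurs is visible on the path up to time $s_i$, all of whose steps start in $D_i(x)$. And $D_{i''}(x)$ itself is found by a procedure that only uses $e^x_{D''}$ with $D''\subset D_{i''}(x)\subset D_i(x)$, hence only pairs incident to $D_i(x)$.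

## 10. Decomposing walks from $x$ to $y$ at the first special crossing

**Lemma 5.** For all $x,y$,
$$\kappa^2\,\bar G(x,y)\ \ge\ \sum_{i,i'\in I}\ \sum_{\substack{(u,v):\,B_{uv}=1\\u,v\notin D_i(x)\cup D_{i'}(y)}}\hat e_i^x(u)\,\frac{1-1/T}{2\deg u}\,f_{i'}^y(v)\,\frac{\deg y}{\deg v}.\tag{8}$$

*Proof.*

**Step 1: read the right side as a weighted count of walks.** $\bar G(x,y)$ is the sum of the $\bar P$-weights $\bar P(W)$ of all walks $W=(w_0,\dots,w_t)$ from $x$ to $y$, holding allowed. Since $P(\zeta\ge p)=(1-\frac1T)^p$, the quantity $\hat e_i^x(u)$ is the total $\bar P$-weight of the walks from $x$ to $u$ described in its definition. The factor $\frac{1-1/T}{2\deg u}$ is $\bar P(u,v)$. By reversibility, a walk from $y$ to $v$ of weight $g$ has a reversal of weight $g\deg y/\deg v$; so $f_{i'}^y(v)\deg y/\deg v$ is the weight of the reversals of the walks from $y$ to $v$ that define $f_{i'}^y(v)$. Concatenate: a walk from $x$ to $u$ of length $p$, the step $u\to v$, a reversed walk from $v$ to $y$. The result $W$ together with $(i,i',p)$ determines all pieces. For a walk $W$ read $s_i$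 and $\mathcal C_i$ with the length $t$ in the role of $\zeta$. Then the right side of (8) is at most the sum over $W$ of $\bar P(W)$ times the number of triples $(i,i',p)$ such that

* $p=s_i$ on $W$, and $\deg w_{p-1}\le\Delta$;
* $w_pw_{p+1}$ is special, with $w_{p+1}\notin D_i(x)$;
* no $\mathcal C_{i''}$ occurs on $W$ with $s_{i''}<p$;
* the reversed walk $(w_t,w_{t-1},\dots)$ first exits $D_{i'}(y)$ at the vertex $w_{p+1}$, from a vertex $w_{p+2}$ of degree at most $\Delta$.

(In the third item, $s_{i''}<p$ means $s_{i''}+1\le p$, so the condition is the same on $W$ and on its initial piece of length $p$.)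

**Step 2: $W$ determines $p$.** In such a triple, the step $w_p\to w_{p+1}$ realizes $\mathcal C_i$ on $W$ with $s_i=p$, and by the third condition no $\mathcal C_{i''}$ on $W$ has $s_{i''}<p$. Hence $p=\min\{s_{i''}:\mathcal C_{i''}\text{ occurs on }W\}$.

**Step 3: given $p$, few scales remain.** All admissible $i$ have $s_i=p$ and the predecessor $w_{p-1}$ of degree at most $\Delta$, so (7) leaves at most $\kappa$ of them. Applying (7) to the reversed walk and the sets $D_{i'}(y)$, whose exit time is $t-p-1$ with predecessor $w_{p+2}$ of degree at most $\Delta$, at most $\kappa$ choices of $i'$ are left. So each $W$ is counted at most $\kappa^2$ times. $\square$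

## 11. Concentration of the glued mass

Fix $x,y,i,i'$. The inner sum in (8) is random through the special edges outside the explored sets. Its mean should be of order $q$. A second issue is that the factors $\frac1{\deg u},\frac1{\deg v}$ involve the degrees at the far side, which include edges not yet revealed. The truncation by $d'$ and by $b(u)=b(v)=1$ below handles this.

**Lemma 6.** With probability $1-O(1/n)$ the following holds for all $x,y\in V$ and $i,i'\in I$. Let $D_1=D_i(x)$, $D_2=D_{i'}(y)$, $D=D_1\cup D_2$. For $u\notin D$ let $d'(u)$ be the number of edges of $G$ at $u$ that are grid edges, or long edges with $B'=1$, or special edges from $u$ to $D$ (each edge counted once, so $d'(u)\le\deg u$). Put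
$$a(u)=\hat e_i^x(u)1\{u\notin D,\ d'(u)\le\Delta\},\qquad f(v)=f_{i'}^y(v)1\{v\notin D,\ d'(v)\le\Delta\}.$$
If $\sum a\ge\frac12$ and $\sum f\ge\frac12$, then
$$\sum_{(u,v):\,u,v\notin D,\,B_{uv}=1}a(u)f(v)\,1\{\deg u\le\Delta+1,\ \deg v\le\Delta+1\}\ \ge\ \frac q{12}.$$

*Proof.*

**Step 1: condition so that only i.i.d. bits remain.** Condition on $D_1,D_2$, on all $B'$, and on $B$ on pairs incident to $D$. By Section 9, $a$, $f$ and $d'$ are then fixed, and by (b) $0\le a,f\le\theta$. The variables $B$ on pairs inside $V\setminus D$ at distance $>1$ remain i.i.d. $\mathrm{Ber}(q)$. Assume $\sum a,\sum f\ge\frac12$.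

**Step 2: a smaller sum $X$ with controlled degrees.** For $u\notin D$ let $b(u)$ be the number of special edges from $u$ to $V\setminus D$, so $\deg u\le d'(u)+b(u)$. Let $w_{uv}=a(u)f(v)+a(v)f(u)\le2\theta^2$ and
$$X=\sum_{\{u,v\}\subset V\setminus D,\ d(u,v)>1}w_{uv}B_{uv}1\{b(u)=b(v)=1\}.$$
If $b(u)=b(v)=1$ and $a(u)f(v)>0$, then $d'(u),d'(v)\le\Delta$ and so $\deg u,\deg v\le\Delta+1$. Hence the sum in the lemma is at least $X$.

**Step 3: the mean.** At most $5$ vertices lie within distance $1$ of a given one, so the pairs at distance $>1$ satisfy $\sum_{\{u,v\}}w_{uv}\ge\sum a\sum f-5\theta\sum a=\sum a\,(\sum f-5\theta)\ge\frac14-5\theta$. Given $B_{uv}=1$, the conditions $b(u)=b(v)=1$ say that none of at most $2N$ other pairs is special, which has probability at least $1-2Nq=1-\frac1{2\ln n}$. So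
$$EX\ge q\Big(1-\frac1{2\ln n}\Big)\Big(\frac14-5\theta\Big)\ge\frac q6.$$

**Step 4: the influence of one bit.** Switching one $B_{uv}$ from $0$ to $1$ changes $X$ by at most $\ell:=4\theta^2$. If $u$ or $v$ already has a special edge to $V\setminus D$, then after the switch $uv$ is not counted, and at most one counted edge at each of $u,v$ is lost (a vertex with $b\ge2$ has no counted edge). Otherwise $b(u)=b(v)=0$ before the switch, and only $w_{uv}\le2\theta^2$ is gained.

**Step 5: Freedman.** Reveal the remaining $B$'s one by one. The Doob martingale of $X$ has increments $(B-q)\delta$ with $\delta$ predictable and $|\delta|\le\ell$, so each has conditional variance at most $q\ell^2$. The total conditional variance is at most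
$$\mathcal V=\frac{N^2}2q\ell^2=\frac{2N\theta^4}{\ln n}\le2N^{-2.4}.$$
Take $t=\frac q{12}=\frac1{48N\ln n}$. Then $\ell t\le N^{-2.7}\leq N^{-2.4}$, so $\mathcal V+\ell t\le3N^{-2.4}$ and
$$P\Big(X<\frac q{12}\Big)\le P(X-EX\le-t)\le\exp\Big(-\frac{t^2}{2(\mathcal V+\ell t)}\Big)\le\exp\Big(-\frac{N^{0.4}}{13824\ln^2n}\Big)\le e^{-N^{0.3}}.$$
Take the union over the at most $N^2K^2$ choices of $x,y,i,i'$. $\square$

The exponent $0.85$ in $\theta\le N^{-0.85}$ is used here: the variance bound $N\theta^4$ must be far below $q^2\approx N^{-2}$, which needs $\theta$ well below $N^{-3/4}$. On the other side, $\theta_i\ge N^{-0.9}$ keeps $|D_i(x)|$ below $N^{0.97}$, where Lemma 2 applies.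

## 12. From the Green function to hitting times to $T_{\rm mix}$

Work on the intersection of the events of Lemmas 1, 4 and 6. It has probability $1-O(1/n)$, and from here on nothing is random in $G$. By Lemma 1, the conclusion of Lemma 2 holds. Let $I_x\subset I$ be the set of indices for which the probability in Lemma 3 is at most $\frac18$; so $|I_x|\ge\frac78K$.

**Step 1: the exit masses are large.** By (e), $P_x(s_i\le\zeta)\ge\frac78$. Removing the paths with a high degree at the exit (at most $\frac18$ for $i\in I_x$) and the paths with some $\mathcal C_{i''}$ (at most $\frac18$, by Lemma 4), for $i\in I_x$ and $i'\in I_y$ we get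
$$\sum_{u:\deg u\le\Delta}\hat e_i^x(u)\ge\frac78-\frac18-\frac18=\frac58,\qquad\sum_{v:\deg v\le\Delta}f_{i'}^y(v)\ge\frac78-\frac18=\frac34.$$

**Step 2: for most $y$ the sets around $x$ and $y$ do not interfere.** Lemma 6 only uses $u,v\notin D$, so the exit law from $x$ must not sit on $D_{i'}(y)$, nor the one from $y$ on $D_i(x)$. Write $e(A)=\sum_{u\in A}e(u)$ over those $u\in A$ where $e$ is defined. Let $Y_x$ be the set of $y$ such that $e_i^x(D_{i'}(y))>\frac18$ or $e_{i'}^y(D_i(x))>\frac18$ for some $i,i'\in I$. Let $d_{\max}$ be the maximum degree. By (3), for every $u$,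
$$\sum_yP_y(\text{visit }u)\le\sum_y\bar G(y,u)=\sum_y\bar G(u,y)\frac{\deg u}{\deg y}\le Td_{\max}.$$
If $u\in D_{i'}(y)$ then $P_y(\text{visit }u)\ge\theta_{i'}\ge N^{-0.9}$ by (a), so $\#\{y:u\in D_{i'}(y)\}\le N^{0.9}Td_{\max}$. Therefore
$$\sum_ye_i^x(D_{i'}(y))=\sum_ue_i^x(u)\,\#\{y:u\in D_{i'}(y)\}\le N^{0.9}Td_{\max},$$
$$\sum_ye_{i'}^y(D_i(x))\le\sum_{w\in D_i(x)}\sum_yP_y(\text{visit }w)\le|D_i(x)|\,Td_{\max}\le N^{0.9}T^2d_{\max}.$$
By Markov's inequality and a union over the $K^2$ pairs $(i,i')$, $|Y_x|\le8K^2N^{0.9}(T+T^2)d_{\max}\le N^{0.95}$, as $T,K,d_{\max}=O(\ln n)$. Hence $\mathrm{vol}(Y_x)\le d_{\max}N^{0.95}=o(N)$, uniformly in $x$.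

**Step 3: the bound (4).** Let $y\notin Y_x$, $i\in I_x$, $i'\in I_y$. Since $d'\le\deg$, and since $\hat e_i^x$ vanishes on $D_i(x)$ and $f_{i'}^y$ on $D_{i'}(y)$, the masses in Lemma 6 satisfy
$$\sum a\ge\frac58-e_i^x(D_{i'}(y))\ge\frac58-\frac18=\frac12,\qquad\sum f\ge\frac34-\frac18\ge\frac12 .$$
In (8) keep only $i\in I_x$, $i'\in I_y$, pairs with both degrees at most $\Delta+1$, and replace $\hat e_i^x,f_{i'}^y$ by the smaller $a,f$. There $\frac{1-1/T}{2\deg u}\ge\frac1{3(\Delta+1)}$ and $\frac{\deg y}{\deg v}\ge\frac{\deg y}{\Delta+1}$. By Lemmas 5 and 6,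
$$\bar G(x,y)\ge\frac1{\kappa^2}\Big(\frac{7K}8\Big)^2\frac1{3(\Delta+1)}\cdot\frac{\deg y}{\Delta+1}\cdot\frac q{12}\ge c\,\frac{\ln n}N\deg y,$$
because $K^2q\asymp\frac{\ln n}N$. This is (4). By (3), $P_x(X_\zeta=y)=\bar G(x,y)/T\ge c_1\deg(y)/N$ for all $x$ and all $y\notin Y_x$.

**Step 4: hitting times of large sets.** Let $\pi(A)\ge\frac14$. Then $\mathrm{vol}(A)\ge\frac14\mathrm{vol}(V)\ge\frac14\cdot4N=N$, so for every $x$
$$P_x(T_A\le\zeta)\ge P_x(X_\zeta\in A)\ge c_1\frac{\mathrm{vol}(A)-\mathrm{vol}(Y_x)}N\ge\frac{c_1}2=:c_*.$$
With $t_*=T\lceil\ln(2/c_*)\rceil$ we have $P(\zeta>t_*)\le(1-\frac1T)^{t_*}\le\frac{c_*}2$, so $P_x(T_A\le t_*)\ge\frac{c_*}2$ for all $x$. By the Markov property at times $t_*,2t_*,\dots$, $P_x(T_A>kt_*)\le(1-\frac{c_*}2)^k$, and so $E_x[T_A]\le2t_*/c_*\le C\ln n$.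

**Step 5: mixing.** By (PS) with $\alpha=\frac14$, $T_{\rm mix}\le C\ln n$. With Section 3 this proves part 1 of Theorem 1, and with it the failure of $T_{\rm mix}=\Theta((\log n)^2)$.

## 13. Relaxation time, all accuracies $\varepsilon$, and absence of cutoff

The lower bounds of part 2 are in Section 3. For the upper bounds, (LP) with $\varepsilon=\frac14$ gives $T_{\rm mix}\ge(t_{\rm rel}-1)\ln2$, so $t_{\rm rel}\le1+T_{\rm mix}/\ln2\le C\ln n$. For $\varepsilon\le\frac14$, (LP) with $k=\lceil\log_2\frac1\varepsilon\rceil$ gives
$$t_{\rm mix}(\varepsilon)\le t_{\rm mix}(2^{-k})\le\Big\lceil\log_2\frac1\varepsilon\Big\rceil T_{\rm mix}\le C\ln n\,\ln\frac1\varepsilon.$$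

Finally, cutoff. Dividing the lower bound for $t_{\rm mix}(\varepsilon)$ by the upper bound for $T_{\rm mix}$,
$$\frac{t_{\rm mix}(\varepsilon)}{t_{\rm mix}(\frac14)}\ge c\ln\frac1\varepsilon\qquad\text{uniformly in large }n.$$
Choose a fixed $\varepsilon<\frac14$ for which the right side is at least $2$. Since $t_{\rm mix}(1-\varepsilon)\le t_{\rm mix}(\frac14)$, the ratio $t_{\rm mix}(\varepsilon)/t_{\rm mix}(1-\varepsilon)$ is at least $2$ as well and cannot tend to $1$. So there is no cutoff, and the proof of Theorem 1 is complete. $\blacksquare$
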